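\title{Nested ind-groups are detected by finite subsets}

\begin{abstract}
Let $\mathbb K$ be an algebraically closed field of characteristic zero. We prove that an ind-group over $\mathbb K$, not necessarily affine, is nested, that is, the union of an increasing sequence of algebraic subgroups, as soon as each of its finite subsets lies in an algebraic subgroup. This applies in particular to the automorphism group of an affine variety. Over an uncountable field we prove more: every term of the filtration lies in an algebraic subgroup. For commutative ind-groups it suffices to test single elements, whereas for general ind-groups no bound on the size of the finite subsets suffices.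
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero. A \emph{variety} is a reduced separated scheme of finite type over $\mathbb K$, possibly reducible, identified with its set of $\mathbb K$-points. An \emph{algebraic group} is a variety with a group law whose multiplication and inversion are morphisms; it need be neither affine nor connected.

The automorphism group of an affine variety can be too large to be an algebraic group: the plane has the automorphisms $(x,y)\mapsto(x+p(y),y)$ for every polynomial $p$. It is still a countable union of varieties, compatibly with the group law, and the following definitions record this structure.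

\subsection*{Ind-groups}
An \emph{ind-variety} is a set $\mathfrak V$ with a filtration $V_1\subset V_2\subset\cdots$, $\mathfrak V=\bigcup_dV_d$, by varieties such that each $V_d$ is a closed subvariety of $V_{d+1}$. A subset $S\subset\mathfrak V$ is \emph{closed} if $S\cap V_d$ is Zariski closed in $V_d$ for every $d$; this defines a topology on $\mathfrak V$. A \emph{morphism} of ind-varieties is a map $\mathfrak V\to\mathfrak W=\bigcup_mW_m$ that restricts, for every $d$, to a morphism of varieties $V_d\to W_m$ for some $m$. In particular, a morphism from a variety $V$ to $\mathfrak W$ is a morphism $V\to W_m$ for some $m$. A second filtration of $\mathfrak V$ is \emph{admissible} if the identity map is an isomorphism between the two ind-varieties.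

An \emph{ind-group} is a group $\mathfrak G$ with a structure of ind-variety $\mathfrak G=\bigcup_iG_i$ such that for all $i,j$ multiplication is a morphism $G_i\times G_j\to G_n$ for some $n$ and inversion is a morphism $G_i\to G_m$ for some $m$. It is \emph{affine} if it admits such a filtration by affine varieties. For an irreducible affine variety $X$, the group $\operatorname{Aut}(X)$ of regular automorphisms is an affine ind-group: it has a filtration $\operatorname{Aut}(X)=\bigcup_iA_i$ by affine varieties as above for which, in addition, each action map $A_i\times X\to X$ is a morphism.

An \emph{algebraic subgroup} of $\mathfrak G$ is a subgroup that is a closed subset of some $G_i$; with the induced structure of variety it is an algebraic group. For example, a faithful action of a linear algebraic group $G$ on $X$ embeds $G$ as an algebraic subgroup of $\operatorname{Aut}(X)$. The ind-group $\mathfrak G$ is \emph{nested} if it is the union of an increasing sequence $M_1\subset M_2\subset\cdots$ of algebraic subgroups. The terms $G_i$ of the filtration are usually not subgroups, and a nested ind-group is one that can nevertheless be exhausted by algebraic groups.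

\begin{example}\label{ex:first}
(a) The additive group of $\mathbb K[y]$, filtered by the degree, is nested: every term of the filtration is a subgroup.

(b) A countable abstract group $\Gamma$, filtered by finite subsets, is an ind-group whose algebraic subgroups are its finite subgroups. Thus $\mathbb Z$ is not nested. If every finite subset of $\Gamma=\{g_1,g_2,\dots\}$ lies in a finite subgroup, then the groups $\langle g_1,\dots,g_n\rangle$ are finite and exhaust $\Gamma$, so $\Gamma$ is nested.

(c) The group $\operatorname{Aut}(\mathbb A^2)$ is not nested. The action map $A_i\times\mathbb A^2\to\mathbb A^2$ pulls the coordinate $y$ back to a finite sum $\sum_la_l\otimes f_l$, so the polynomials $y\circ h=\sum_la_l(h)f_l$ with $h\in A_i$ have bounded degree. For the automorphism $g(x,y)=(y,x+y^2)$ we have $g^n=(P_{n-1},P_n)$ with $P_{-1}=x$, $P_0=y$ and $P_{n+1}=P_{n-1}+P_n^2$, so $\deg P_n=2^n$ for $n\ge0$. Hence the powers of $g$ lie in no $A_i$, and $g$ lies in no algebraic subgroup.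
\end{example}

In a nested ind-group every finite subset lies in one member of the increasing sequence, hence in an algebraic subgroup. In Example~\ref{ex:first}(b) this necessary condition is also sufficient, and in (c) nestedness fails because the condition fails. This suggests the following conjecture, posed in \cite{KZ}.

\medskip
\noindent\textbf{Conjecture.} \emph{If every finite subset of an ind-group $\mathfrak G$ (respectively, of $\operatorname{Aut}(X)$ for an irreducible affine variety $X$) is contained in an algebraic subgroup, then $\mathfrak G$ (respectively, $\operatorname{Aut}(X)$) is nested.}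
\medskip

In the first version $\mathfrak G$ is an arbitrary ind-group, not necessarily affine.

\subsection*{Results}
The conjecture is true in both versions.

\begin{theorem}\label{thm:main}
If every finite subset of an ind-group $\mathfrak G$ is contained in an algebraic subgroup of $\mathfrak G$, then $\mathfrak G$ is nested. In particular, this holds for $\mathfrak G=\operatorname{Aut}(X)$ with $X$ an irreducible affine variety.
\end{theorem}

For uncountable $\mathbb K$ it follows from a statement about a single algebraic family of elements. We write $\langle F\rangle$ for the subgroup generated by a subset $F\subset\mathfrak G$ and use a bar for the closure in $\mathfrak G$.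

\begin{theorem}\label{thm:family}
Let $\mathbb K$ be uncountable and let $\mathfrak G=\bigcup_iG_i$ be an ind-group.
\begin{enumerate}
\item[(a)] Let $\varphi\colon V\to\mathfrak G$ be a morphism from a variety such that every finite subset of $\varphi(V)$ is contained in an algebraic subgroup of $\mathfrak G$. Then there is a finite subset $F\subset\varphi(V)$ such that $\overline{\langle F\rangle}$ is an algebraic subgroup containing $\varphi(V)$.
\item[(b)] The following conditions are equivalent:
\begin{enumerate}
\item[(i)] every finite subset of $\mathfrak G$ lies in an algebraic subgroup;
\item[(ii)] $\mathfrak G$ is nested;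
\item[(iii)] every $G_i$ lies in an algebraic subgroup; equivalently, $\mathfrak G$ has an admissible filtration by algebraic subgroups.
\end{enumerate}
\end{enumerate}
\end{theorem}

How large must the finite subsets in Theorem~\ref{thm:main} be? The next two results, in which $\mathbb K$ may again be countable or uncountable, give the two extremes.

\begin{corollary}\label{cor:comm}
A commutative ind-group is nested if and only if each of its elements lies in an algebraic subgroup.
\end{corollary}

\begin{theorem}\label{thm:sharp}
For every $k\ge1$ there is an affine ind-group $\mathfrak G$, filtered by affine spaces, in which every $k$ elements lie in a unipotent algebraic subgroup, but which is not nested.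
\end{theorem}

So for general ind-groups ``finite'' cannot be replaced by ``of cardinality at most $k$'', for any $k$. We make no claim that such examples occur as $\operatorname{Aut}(X)$, and we claim condition (iii) of Theorem~\ref{thm:family} only for uncountable $\mathbb K$.

\subsection*{Where the difficulty lies}
Over a countable field an ind-group is a countable set, and the argument of Example~\ref{ex:first}(b) applies. Over an uncountable field the elements cannot be listed, and one wants to capture a whole variety $G_i$ in a single algebraic subgroup. The natural tool is that an irreducible variety over an uncountable field is not a countable union of proper closed subsets. Let $Z$ be an irreducible component of $G_i$. For fixed $k$ and $d$, the $k$-tuples in $Z^k$ all of whose words lie in $G_d$ form a closed set, and by hypothesis these sets cover $Z^k$ as $d$ grows. So there is a number $d(k)$ such that any $k$ elements of $Z$ generate a subgroup contained in $G_{d(k)}$. But nothing in this argument prevents $d(k)$ from tending to infinity with $k$, and by Theorem~\ref{thm:sharp} the information for one value of $k$ does not suffice.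

We use a bound of this kind only for cyclic groups, and we use it to confine their Lie algebras to one finite-dimensional vector space, where finitely many of them span the sum of all. The work then lies in returning from Lie algebras to groups. Lie algebras see only identity components, so at first we capture only the $N$-th powers of the elements of $Z$; the root lemma of Section~\ref{sec:root} removes the exponent. Section~\ref{sec:prelim} collects the tools, Sections~\ref{sec:family} and~\ref{sec:nested} prove Theorems~\ref{thm:family} and~\ref{thm:main} and Corollary~\ref{cor:comm}, and Section~\ref{sec:sharp}, which is independent of the rest, proves Theorem~\ref{thm:sharp}.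

\section{Closures, tangent spaces and countable unions}\label{sec:prelim}

From now on $\mathfrak G=\bigcup_iG_i$ is an ind-group with unit $e$. Two remarks are used without further mention. The target $G_s$ of a morphism $V\to G_s$ may be replaced by any $G_t$ with $t\ge s$. A morphism of varieties $V\to W$ whose image lies in a closed subvariety $W'\subset W$ is a morphism $V\to W'$, because $V$ is reduced.

\subsection*{Bounded subgroups}
Call a subset of $\mathfrak G$ \emph{bounded} if it is contained in some $G_n$. Algebraic subgroups are bounded by definition, and conversely boundedness is all that a subgroup needs in order to lie in an algebraic one.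

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] Every closed subset of $G_n$ is closed in $\mathfrak G$. In particular, the $G_n$ and all algebraic subgroups are closed in $\mathfrak G$, and for $S\subset G_n$ the closure $\overline S$ is the Zariski closure of $S$ in $G_n$.
\item[(b)] If $\Gamma\subset\mathfrak G$ is a bounded subgroup, then $\overline\Gamma$ is an algebraic subgroup, and it is contained in every algebraic subgroup that contains $\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C\subset G_n$ be closed. For $j\ge n$ the set $C\cap G_j=C$ is closed in $G_j$ because $G_n$ is closed in $G_j$; for $j<n$ the set $C\cap G_j$ is closed in the subvariety $G_j$ of $G_n$. So $C$ is closed in $\mathfrak G$. Conversely, a closed subset of $\mathfrak G$ meets $G_n$ in a closed set, and hence the two closures of $S$ agree.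

(b) Left and right translations and inversion restrict to morphisms $G_i\to G_m$, so they are continuous on $\mathfrak G$; their inverses are maps of the same kind, so they are homeomorphisms. For $\gamma\in\Gamma$ we get $\gamma\overline\Gamma=\overline{\gamma\Gamma}=\overline\Gamma$. Hence $\Gamma x\subset\overline\Gamma$ for every $x\in\overline\Gamma$, and so $\overline\Gamma x=\overline{\Gamma x}\subset\overline\Gamma$. Also $\overline\Gamma^{\,-1}=\overline{\Gamma^{-1}}=\overline\Gamma$. Thus $\overline\Gamma$ is a subgroup, and by (a) it is closed in any $G_n$ that contains $\Gamma$. An algebraic subgroup containing $\Gamma$ is closed in $\mathfrak G$ by (a), so it contains $\overline\Gamma$.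
\end{proof}

Consequently, if a finite set $F$ lies in some algebraic subgroup, then $\overline{\langle F\rangle}$ is the smallest algebraic subgroup containing it. If $H\subset P$ are algebraic subgroups of $\mathfrak G$, then both are closed subvarieties of $G_j$ for large $j$, so $H$ is a closed subgroup of the algebraic group $P$.

\subsection*{Tangent spaces}
For a point $x$ of a variety $V$, the tangent space $T_xV$ is the space of $\mathbb K$-derivations $\mathcal O_{V,x}\to\mathbb K$, that is, of linear maps $v$ with $v(fg)=f(x)v(g)+g(x)v(f)$; it is the dual of $\mathfrak m_x/\mathfrak m_x^2$ and so has finite dimension. If $W\subset V$ is a closed subvariety through $x$, then $T_xW$ is the subspace of the derivations that kill the ideal of $W$ in $\mathcal O_{V,x}$. The spaces $T_eG_i$, for $i$ so large that $e\in G_i$, therefore form an increasing sequence, and we put $T_e\mathfrak G=\bigcup_iT_eG_i$. For an algebraic subgroup $M$ we put $\operatorname{Lie}M=T_eM\subset T_e\mathfrak G$. Only the vector space structure of $\operatorname{Lie}M$ will be used.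

\begin{lemma}\label{lem:power}
Let $N\ge1$ and $e\in G_j$. The power map $\pi_N\colon g\mapsto g^N$ is a morphism $G_j\to G_q$ for some $q\ge j$, and $d(\pi_N)_e(v)=Nv$ for all $v\in T_eG_j$.
\end{lemma}

\begin{proof}
Consider the multiplication $\mu\colon G_a\times G_b\to G_c$ with $e\in G_a\cap G_b$ and $c\ge a,b$. The tangent space of $G_a\times G_b$ at $(e,e)$ is the direct sum of the tangent spaces of $G_a\times\{e\}$ and $\{e\}\times G_b$, and on these subvarieties $\mu$ is the inclusion of $G_a$, respectively $G_b$, in $G_c$. Hence $d\mu_{(e,e)}(v,w)=v+w$. The lemma follows by induction on $N$ from $\pi_N(g)=\mu(\pi_{N-1}(g),g)$.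
\end{proof}

Recall that an algebraic group $H$ is a smooth variety, and that its identity component $H^\circ$ is an irreducible closed normal subgroup of finite index, with $\dim H^\circ=\dim H=\dim\operatorname{Lie}H$.

\begin{lemma}\label{lem:lie}
Let $H$ and $M$ be closed subgroups of an algebraic group $P$ with $\operatorname{Lie}H\subset\operatorname{Lie}M$. Then $H^\circ\subset M$.
\end{lemma}

\begin{proof}
Let $Q$ be the scheme-theoretic intersection of $H$ and $M$, defined by the sum of their ideal sheaves. It is a subgroup scheme of $P$. A derivation kills the sum of two ideals exactly when it kills both, so $T_eQ=T_eH\cap T_eM=T_eH$. By Cartier's theorem, a group scheme of finite type over a field of characteristic zero is smooth \cite[\S 11]{Mumford}, \cite[Thm.~3.23]{Milne}. So $Q$ is an algebraic group with $\dim Q=\dim T_eQ=\dim H$. Then $Q^\circ$ is a closed subset of the irreducible variety $H^\circ$ of the same dimension, whence $H^\circ=Q^\circ\subset M$.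
\end{proof}

In characteristic $p$ the lemma fails: the subgroups $H=\{(x,x^p)\}$ and $M=\{(x,0)\}$ of the additive group $\mathbb A^2$ have the same tangent space at the origin. The proof also needs the ambient algebraic group $P$, and supplying it will cost one use of the hypothesis on finite subsets.

\subsection*{Countable unions}

\begin{lemma}\label{lem:baire}
If $\mathbb K$ is uncountable, an irreducible variety $Z$ is not a countable union of proper closed subsets.
\end{lemma}

\begin{proof}
Let $C_1,C_2,\dots$ be proper closed subsets of $Z$. A nonempty affine open subset $U\subset Z$ is dense, so the sets $C_l\cap U$ are proper closed subsets of $U$, and we may assume that $Z$ is affine. Noether normalization gives a finite surjective morphism $Z\to\mathbb A^n$ with $n=\dim Z$. The images of the $C_l$ are closed of dimension less than $n$, hence proper, and we may assume that $Z=\mathbb A^n$. We use induction on $n$. For $n=0$ all $C_l$ are empty. For $n\ge1$, choose a nonzero polynomial $f_l$ vanishing on $C_l$. If $C_l$ contains the hyperplane $x_1=c$, then $x_1-c$ divides $f_l$, which happens for finitely many $c$. Since $\mathbb K$ is uncountable, some hyperplane $x_1=c$ is contained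 in no $C_l$. By induction it is not covered by its intersections with the $C_l$.
\end{proof}

Over a countable field the line $\mathbb A^1$ is the countable union of its points, so the lemma fails.

\section{The root lemma}\label{sec:root}

\begin{lemma}[Root lemma]\label{lem:root}
Let $M$ be an algebraic subgroup of $\mathfrak G$, let $N\ge1$, let $Z$ be an irreducible variety, and let $\varphi\colon Z\to\mathfrak G$ be a morphism with $\varphi(z_0)=e$ for some $z_0\in Z$. If $\varphi(z)^N\in M$ for all $z\in Z$, then $\varphi(Z)\subset M$.
\end{lemma}

Here is the idea for $\mathfrak G=\operatorname{GL}_n$, $M=\{1\}$, $Z=\mathbb A^1$ and $z_0=0$. If $\varphi$ is not constant, write $\varphi(t)=1+t^rD+(\text{terms of higher order})$ with $r\ge1$ and a matrix $D\ne0$. Then $\varphi(t)^N=1+Nt^rD+(\text{terms of higher order})$, and $\varphi(t)^N=1$ forces $ND=0$, which is absurd in characteristic zero.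

In general we know of no algebraic group containing $\varphi(Z)$, the varieties $G_j$ are not groups, and both $G_j$ and $Z$ may be singular. The computation survives because it takes place modulo $t^{r+1}$ and sees only the leading term. We replace $t$ by the maximal ideal of $\mathcal O_{Z,z_0}$ and let $r$ be the first order at which $\varphi$ leaves $M$. The constant term $1$ becomes an infinitesimal point of $M$ that agrees with $\varphi$ below order $r$, and the binomial expansion becomes Lemma~\ref{lem:power}. We first set up the calculus of leading terms.

\subsection*{Infinitesimal points}
Let $R$ be a finite-dimensional local $\mathbb K$-algebra with maximal ideal $\mathfrak m_R$ and residue field $\mathbb K$, let $\mathfrak a\subset\mathfrak m_R$ be an ideal with $\mathfrak m_R\mathfrak a=0$, and put $R'=R/\mathfrak a$. Note that $\mathfrak a^2=0$. For a point $x$ of a variety $V$, let $V(R)_x$ be the set of local $\mathbb K$-algebra homomorphisms $p\colon\mathcal O_{V,x}\to R$, and define $V(R')_x$ in the same way. A morphism $\Phi\colon V\to W$ induces a map $V(R)_x\to W(R)_{\Phi(x)}$ by $\Phi(p)=p\circ\Phi^*$. If $W\subset V$ is a closed subvariety through $x$, then $W(R)_x$ is the set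 of $p\in V(R)_x$ that kill the ideal of $W$.

The space of linear maps $D\colon\mathcal O_{V,x}\to\mathfrak a$ with $D(fg)=f(x)D(g)+g(x)D(f)$ is $T_xV\otimes\mathfrak a$, as one sees by choosing a basis of $\mathfrak a$. For $p\in V(R)_x$ we have $p(f)-f(x)\in\mathfrak m_R$, and therefore
\begin{equation}\label{eq:act}
p(f)\,a=f(x)\,a\qquad\text{for all }f\in\mathcal O_{V,x},\ a\in\mathfrak a .
\end{equation}
For $D\in T_xV\otimes\mathfrak a$ define $p+D$ by $f\mapsto p(f)+D(f)$. By \eqref{eq:act} and $\mathfrak a^2=0$,
\[
\bigl(p(f)+D(f)\bigr)\bigl(p(g)+D(g)\bigr)=p(fg)+f(x)D(g)+g(x)D(f)=p(fg)+D(fg),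
\]
so $p+D$ is again an element of $V(R)_x$. We need four properties.

\begin{enumerate}
\item[(P1)] \emph{If $p,p'\in V(R)_x$ have the same image in $V(R')_x$, then $p'=p+D$ with $D\in T_xV\otimes\mathfrak a$.} Indeed, $D=p'-p$ takes values in $\mathfrak a$, and $D(fg)=p'(f)D(g)+D(f)p(g)=f(x)D(g)+g(x)D(f)$ by \eqref{eq:act}.
\item[(P2)] \emph{For a morphism $\Phi\colon V\to W$ we have $\Phi(p+D)=\Phi(p)+d\Phi_x(D)$}, where $d\Phi_x$ acts on the first factor of $T_xV\otimes\mathfrak a$. Both sides equal $p\circ\Phi^*+D\circ\Phi^*$.
\item[(P3)] \emph{If $W\subset V$ is a closed subvariety through $x$ and $p\in W(R)_x$, then $p+D\in W(R)_x$ if and only if $D\in T_xW\otimes\mathfrak a$.} Both conditions say that $D$ kills the ideal of $W$.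
\item[(P4)] \emph{If $V$ is smooth at $x$, then $V(R)_x\to V(R')_x$ is surjective.} The completion of $\mathcal O_{V,x}$ is a power series ring $\mathbb K[[t_1,\dots,t_m]]$. Since $\mathfrak m_R$ is nilpotent, an element of $V(R)_x$ amounts to a choice of arbitrary images of $t_1,\dots,t_m$ in $\mathfrak m_R$, and likewise for $R'$. So it suffices to lift the images of the $t_i$ along $\mathfrak m_R\to\mathfrak m_{R'}$.
\end{enumerate}

\begin{proof}[Proof of Lemma~\ref{lem:root}]
Choose $j$ such that $M\subset G_j$ and $\varphi$ is a morphism to $G_j$, and choose $q\ge j$ such that $\pi=\pi_N$ is a morphism $G_j\to G_q$. Suppose that $\varphi(Z)\not\subset M$.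

\emph{The order at which $\varphi$ leaves $M$.} The ring $A=\mathcal O_{Z,z_0}$ is a Noetherian local domain with residue field $\mathbb K$; let $\mathfrak m$ be its maximal ideal. Let $I\subset\mathcal O_{G_j,e}$ be the ideal of $M$ and let $J=\varphi^*(I)A$. Then $J\subset\mathfrak m$, because the elements of $I$ vanish at $e\in M$. Also $J\ne0$. To see this, let $f_1,\dots,f_s$ generate the ideal of $M$ on an affine neighborhood of $e$ in $G_j$. If $J=0$, the functions $f_l\circ\varphi$ vanish near $z_0$, so the closed set $\varphi^{-1}(M)$ contains a neighborhood of $z_0$; as $Z$ is irreducible, this neighborhood is dense and $\varphi(Z)\subset M$. By Krull's intersection theorem $\bigcap_r\mathfrak m^r=0$, so there is $r\ge1$ with $J\subset\mathfrak m^r$ and $J\not\subset\mathfrak m^{r+1}$. Put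
\[
R=A/\mathfrak m^{r+1},\qquad \mathfrak a=\mathfrak m^r/\mathfrak m^{r+1},\qquad R'=R/\mathfrak a=A/\mathfrak m^r .
\]
These satisfy the assumptions made above.

\emph{The leading term.} Let $\gamma\in G_j(R)_e$ be the composition of $\varphi^*\colon\mathcal O_{G_j,e}\to A$ with $A\to R$. Since $J\not\subset\mathfrak m^{r+1}$, we have $\gamma\notin M(R)_e$. Since $J\subset\mathfrak m^r$, the image of $\gamma$ in $G_j(R')_e$ lies in $M(R')_e$. The algebraic group $M$ is smooth, so by (P4) there is $h\in M(R)_e$ with the same image in $G_j(R')_e$ as $\gamma$. By (P1), $\gamma=h+D$ with $D\in T_eG_j\otimes\mathfrak a$.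

\emph{Raising to the $N$-th power.} By (P2) and Lemma~\ref{lem:power},
\[
\pi(\gamma)=\pi(h)+ND\qquad\text{in }G_q(R)_e .
\]
Now $\pi(h)\in M(R)_e$, because $\pi$ restricts to a morphism $M\to M$. Also $\pi(\gamma)\in M(R)_e$, because by hypothesis $\pi\circ\varphi$ maps $Z$ into $M$, so it is a morphism $Z\to M$ and $(\pi\circ\varphi)^*$ kills the ideal of $M$ in $\mathcal O_{G_q,e}$. By (P3), $ND\in T_eM\otimes\mathfrak a$. Since $N$ is invertible in $\mathbb K$, we get $D\in T_eM\otimes\mathfrak a$, and (P3) gives $\gamma=h+D\in M(R)_e$. This is a contradiction.
\end{proof}

\begin{remark}
Take $M=\{e\}$. The lemma fails without the base point (the constant map to $-1\in\mathbb K^*$, $N=2$), for reducible $Z$ (the inclusion $\{1,-1\}\subset\mathbb K^*$, $N=2$), and in characteristic $p$ (the identity map of the additive group $\mathbb A^1$, $N=p$).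
\end{remark}

\section{Algebraic families over an uncountable field}\label{sec:family}

In this section we prove Theorem~\ref{thm:family}(a). The task is to select finitely many members of the family that generate a group whose closure contains all the others. The following example shows how to select them.

\begin{example}\label{ex:aff}
Let $\mathfrak G$ be the algebraic group of affine maps $x\mapsto ax+b$ of the line, written as matrices $\left(\begin{smallmatrix}a&b\\0&1\end{smallmatrix}\right)$, and consider the curve
\[
\psi\colon\mathbb K^*\to\mathfrak G,\qquad \psi(t)\colon x\mapsto tx+(t-1)^2,\qquad\psi(1)=e .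
\]
Let $H_t=\overline{\langle\psi(t)\rangle}$. The homothety with center $c$ and ratio $s$ is $x\mapsto sx+(1-s)c$, so $\psi(t)$ is the homothety with center $1-t$ and ratio $t$. The homotheties with center $c$ form a closed subgroup isomorphic to $\mathbb K^*$; differentiating at $s=1$ shows that its Lie algebra is spanned by $\left(\begin{smallmatrix}1&-c\\0&0\end{smallmatrix}\right)$. There are two cases.
\begin{itemize}
\item If $t$ is a root of unity of order $n$, then $H_t$ is cyclic of order $n$, $\operatorname{Lie}H_t=0$, and $\psi(t)^m\in H_t^\circ$ only if $n$ divides $m$.
\item Otherwise $\langle\psi(t)\rangle$ is infinite, hence dense in the group of homotheties with center $1-t$. So $H_t$ is connected and $\operatorname{Lie}H_t$ is spanned by $\xi_t=\left(\begin{smallmatrix}1&t-1\\0&0\end{smallmatrix}\right)$.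
\end{itemize}
Finitely many roots of unity never suffice, since the corresponding $\psi(t)$ lie in a closed subgroup $\{a^n=1\}$. Take instead $t_1\ne t_2$ that are not roots of unity. Then $\xi_{t_1}$ and $\xi_{t_2}$ span the sum of all the $\operatorname{Lie}H_t$, which is two-dimensional. The group $M=\overline{\langle\psi(t_1),\psi(t_2)\rangle}$ has both in its Lie algebra, so $\dim M=2$ and $M=\mathfrak G$ contains the curve. Two features carry over to the general case: the points are chosen so that their Lie algebras span, and an exponent $N$ with $\psi(t)^N\in H_t^\circ$ exists for a dense set of $t$ (here $N=1$) but not for all $t$.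
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:family}(a)]
If $V$ is empty, take $F=\emptyset$. Otherwise let $Z$ be one of the finitely many irreducible components of $V$. Tangent spaces and the root lemma live at $e$, so we translate the family: fix $z_0\in Z$ and put
\[
\psi\colon Z\to\mathfrak G,\qquad\psi(z)=\varphi(z_0)^{-1}\varphi(z).
\]
This is a morphism with $\psi(z_0)=e$. For each $z\in Z$ the set $\{\varphi(z_0),\varphi(z)\}$ lies in an algebraic subgroup, and therefore so does $\psi(z)$. By Lemma~\ref{lem:closure}, $H_z=\overline{\langle\psi(z)\rangle}$ is an algebraic subgroup.

\emph{Step 1: the groups $H_z$ are uniformly bounded.} For $d\ge1$ put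
\[
T_d=\{z\in Z:\ \psi(z)^n\in G_d\text{ for all }n\in\mathbb Z\}.
\]
For each $n$ the map $z\mapsto\psi(z)^n$ is a morphism to some $G_m$ with $m\ge d$, and $G_d$ is closed in $G_m$. So $T_d$ is an intersection of closed sets, hence closed. Each $H_z$ is bounded, so $Z=\bigcup_dT_d$, and Lemma~\ref{lem:baire} gives $d$ with $T_d=Z$. Since $G_d$ is closed in $\mathfrak G$, it follows that $H_z\subset G_d$ and $\operatorname{Lie}H_z\subset T_eG_d$ for all $z\in Z$. All these Lie algebras now lie in one finite-dimensional space.

\emph{Step 2: an exponent that works on a dense set.} For $n\ge1$ put
\[
S_n=\{z\in Z:\ \psi(z)^n\in H_z^\circ\}.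
\]
The group $H_z/H_z^\circ$ is finite, so every $z$ lies in some $S_n$. The sets $S_n$ need not be closed: in Example~\ref{ex:aff}, $S_n$ consists of the $n$-th roots of unity and all $t$ that are not roots of unity. We therefore apply Lemma~\ref{lem:baire} to the closures. From $Z=\bigcup_n\overline{S_n}$ we obtain $N$ such that $S_N$ is dense in $Z$.

\emph{Step 3: the finite set.} The subspace $L=\sum_{z\in S_N}\operatorname{Lie}H_z$ of $T_eG_d$ has finite dimension, so there are $z_1,\dots,z_k\in S_N$ with $L=\sum_{i=1}^k\operatorname{Lie}H_{z_i}$. Carry out the construction so far for every component $Z$ of $V$, and let $F\subset\varphi(V)$ be the finite set of all the elements $\varphi(z_0),\varphi(z_1),\dots,\varphi(z_k)$ obtained from all components. By hypothesis and Lemma~\ref{lem:closure}, $M=\overline{\langle F\rangle}$ is an algebraic subgroup. For each component we have $\psi(z_i)=\varphi(z_0)^{-1}\varphi(z_i)\in M$, hence $H_{z_i}\subset M$ and $L\subset\operatorname{Lie}M$.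

\emph{Step 4: from Lie algebras back to groups.} Fix a component $Z$, with its data $\psi$, $N$, $L$, and let $z\in S_N$. We know that $\operatorname{Lie}H_z\subset L\subset\operatorname{Lie}M$, and to apply Lemma~\ref{lem:lie} we need an algebraic group containing both $H_z$ and $M$. The finite set $F\cup\{\varphi(z)\}\subset\varphi(V)$ lies in an algebraic subgroup $P$, which may depend on $z$. It contains $F$ and $\psi(z)=\varphi(z_0)^{-1}\varphi(z)$, so it contains $M$ and $H_z$ by Lemma~\ref{lem:closure}. Lemma~\ref{lem:lie} gives $H_z^\circ\subset M$, and therefore $\psi(z)^N\in M$.

\emph{Step 5: removing the exponent.} The set $\{z\in Z:\psi(z)^N\in M\}$ is closed, as the preimage of the closed set $M$ under a morphism, and it contains the dense set $S_N$. So it is all of $Z$. By Lemma~\ref{lem:root}, $\psi(Z)\subset M$, and hence $\varphi(Z)=\varphi(z_0)\psi(Z)\subset M$. Since $Z$ was an arbitrary component, $\varphi(V)\subset M$.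
\end{proof}

\begin{remark}
The hypothesis on finite subsets is used three times: for pairs, to define $H_z$; for $F$; and for $F\cup\{\varphi(z)\}$. The size of $F$ is bounded only through the number of components of $V$ and the dimensions of the spaces $L$, which are not known in advance. This is the point at which subsets of arbitrary finite size are needed. Uncountability of $\mathbb K$ is used in Steps 1 and 2, and characteristic zero in Steps 4 and 5.
\end{remark}

\section{Nestedness}\label{sec:nested}

\begin{proof}[Proof of Theorem~\ref{thm:family}(b)]
If $\mathfrak G$ is nested, a finite subset lies in one member of the increasing sequence, so (ii) implies (i). If (i) holds, part (a) applied to the inclusion $G_i\to\mathfrak G$ shows that every $G_i$ lies in an algebraic subgroup.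

Assume now that every $G_i$ lies in an algebraic subgroup. Put $i_1=1$. Given $i_n$, choose an algebraic subgroup $M_n\supset G_{i_n}$, and then $i_{n+1}>i_n$ with $M_n\subset G_{i_{n+1}}$. This yields a chain
\[
G_{i_1}\subset M_1\subset G_{i_2}\subset M_2\subset\cdots
\]
whose union is $\mathfrak G$, so (ii) holds. All sets in the chain are closed subvarieties of $G_j$ for large $j$, so the inclusions are closed embeddings and the filtration $(M_n)$ is admissible. Conversely, if $(M_n)$ is an admissible filtration by algebraic subgroups, the identity map sends each $G_i$ into some $M_n$. Thus the two formulations of (iii) agree, and the three conditions are equivalent.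
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathbb K$ is uncountable, this is the implication from (i) to (ii) in Theorem~\ref{thm:family}(b). Let $\mathbb K$ be countable. Each $G_i$ is covered by finitely many affine varieties, each a subset of some $\mathbb K^n$, so $\mathfrak G$ is countable; write $\mathfrak G=\{g_1,g_2,\dots\}$, with repetitions allowed. By hypothesis and Lemma~\ref{lem:closure}, $M_n=\overline{\langle g_1,\dots,g_n\rangle}$ is an algebraic subgroup. We have $M_n\subset M_{n+1}$ and $g_n\in M_n$, so $\mathfrak G$ is nested. Finally, $\operatorname{Aut}(X)$ is an ind-group, and the last assertion is the special case $\mathfrak G=\operatorname{Aut}(X)$.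
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:comm}]
In a nested ind-group every element lies in a member of the increasing sequence. Conversely, let $\mathfrak G$ be commutative, let $g_1,\dots,g_k\in\mathfrak G$, and let $H_l\ni g_l$ be algebraic subgroups. By commutativity the product $\Gamma=H_1\cdots H_k$ is a subgroup. It is bounded, being the image of the multiplication morphism $H_1\times\dots\times H_k\to G_n$ for a suitable $n$. By Lemma~\ref{lem:closure}, $\overline\Gamma$ is an algebraic subgroup, and it contains $g_1,\dots,g_k$. Theorem~\ref{thm:main} applies.
\end{proof}

\section{No bound on the number of elements suffices}\label{sec:sharp}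

We look for the example in the form $\mathfrak G=1+A_+$, where $A=\mathbb K\oplus A_1\oplus A_2\oplus\cdots$ is a graded associative algebra generated by finitely many elements of degree one. Put
\[
A_{\le D}=A_1\oplus\dots\oplus A_D,\qquad A_+=\bigcup_DA_{\le D};
\]
the spaces $A_{\le D}$ are finite-dimensional. If $A$ is infinite-dimensional, the elements $1+x$, with $x$ running over the generators, should generate an unbounded group. If any $k$ elements of $A_+$ generate a nilpotent algebra $B$, then $1+B$ is an algebraic subgroup. So we need an algebra that satisfies many relations and is still infinite-dimensional. This is the Golod--Shafarevich construction. It rests on a counting criterion, which we prove first.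

Let $\mathcal F=\mathbb K\langle x_1,\dots,x_d\rangle$ be the free unital associative algebra, graded by $\deg x_i=1$, so that $\dim\mathcal F_n=d^n$.

\begin{lemma}\label{lem:gs}
Let $E\subset\mathcal F$ be a set of nonzero homogeneous elements of degree at least $2$, and let $I$ be the two-sided ideal generated by $E$. If there is $\tau>0$ with $\sum_{p\in E}\tau^{\deg p}<d\tau-1$, then $A=\mathcal F/I$ is infinite-dimensional.
\end{lemma}

\begin{proof}
Let $r_i$ be the number of elements of degree $i$ in $E$, and let $\rho=\sum_ir_i\tau^i<d\tau-1$. Then all $r_i$ are finite and $r_0=r_1=0$. The ideal $I$ is homogeneous; put $b_n=\dim A_n$, so $b_0=1$, and $b_m=0$ for $m<0$. Let $V$ be the span of $x_1,\dots,x_d$, let $U$ be the span of $E$, and let $C$ be a graded complement of $I$ in $\mathcal F$, so that $\dim C_n=b_n$. For subspaces, juxtaposition denotes the span of the products.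

We claim that $I=IV+CU$. Every nonempty word ends in a letter, so $\mathcal F=\mathbb K\oplus\mathcal FV$, and
\[
I=\mathcal FU\mathcal F=\mathcal FU+\mathcal FU\mathcal FV=\mathcal FU+IV .
\]
Next $\mathcal FU=CU+IU$, and $IU\subset I\mathcal FV=IV$ because $U\subset\mathcal FV$. This proves the claim.

In degree $n\ge1$ we have $\dim I_n=d^n-b_n$, while $(IV)_n=I_{n-1}V$ has dimension at most $d(d^{n-1}-b_{n-1})$ and $(CU)_n=\sum_iC_{n-i}U_i$ has dimension at most $\sum_ir_ib_{n-i}$. Hence
\begin{equation}\label{eq:gs}
b_n\ \ge\ d\,b_{n-1}-\sum_ir_i\,b_{n-i}\qquad(n\ge1).
\end{equation}
Suppose that $\dim A<\infty$, and put $P=\sum_nb_n\tau^n$, a finite sum with $P\ge b_0=1$. Multiply \eqref{eq:gs} by $\tau^n$ and sum over $n\ge1$. The left side gives $P-1$, the first term on the right gives $d\tau P$, and the second gives $\sum_ir_i\tau^i\sum_mb_m\tau^m=\rho P$. So $P(1-d\tau+\rho)\ge1$, which contradicts $1-d\tau+\rho<0$.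
\end{proof}

The hypothesis of Lemma~\ref{lem:gs} allows only countably many relations, so over an uncountable field we cannot impose relations for each $k$-tuple of elements separately. Moreover, inversion in $1+A_+$ will be a morphism only if the order of nilpotency is uniform on $A_{\le D}$. Both points are met by working with generic elements, whose coefficients are indeterminates, and taking as relations the coefficients of their products.

\begin{example}
Let $d=2$ and $f=c_1x_1+c_2x_2$ with commuting indeterminates $c_1,c_2$. Then
\[
f^2=c_1^2\,x_1^2+c_1c_2\,(x_1x_2+x_2x_1)+c_2^2\,x_2^2 .
\]
The three relations $x_1^2$, $x_1x_2+x_2x_1$, $x_2^2$ force every element of degree one to have square zero. The quotient is the exterior algebra on two generators, of dimension $4$; accordingly $3\tau^2<2\tau-1$ has no real solution. With $f^N$ in place of $f^2$ there are $N+1$ relations of degree $N$, and for fixed $\tau\in(1/2,1)$ their weight $(N+1)\tau^N$ is less than $2\tau-1$ when $N$ is large.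
\end{example}

For $k$ generic elements there are $k^N$ products of length $N$, so the total weight is $(k\tau)^N$ times a polynomial in $N$. It tends to zero if $k\tau<1$, while Lemma~\ref{lem:gs} needs $d\tau>1$. Both hold for some $\tau$ when $d=k+1$.

\begin{proposition}\label{prop:alg}
Let $k\ge1$ and $d=k+1$. There are an infinite-dimensional graded quotient $A$ of $\mathcal F$ with $A_0=\mathbb K$ and integers $N_D\ge2$, $D\ge1$, with the following property: for all $f_1,\dots,f_k\in A_{\le D}$, every product of $N_D$ factors taken from $\{f_1,\dots,f_k\}$ is zero.
\end{proposition}

\begin{proof}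
Fix $\tau$ with $1/d<\tau<1/k$, so that $0<\tau<1$ and $k\tau<1<d\tau$. For $D\ge1$ let $W_D$ be the set of words of length $1,\dots,D$ in $x_1,\dots,x_d$. Take commuting indeterminates $c_{j,w}$ for $1\le j\le k$ and $w\in W_D$; their number is $s_D=k|W_D|$. Put $\tilde f_j=\sum_{w\in W_D}c_{j,w}\,w$. For $N\ge1$ and $\underline j=(j_1,\dots,j_N)\in\{1,\dots,k\}^N$ expand
\begin{equation}\label{eq:expand}
\tilde f_{j_1}\cdots\tilde f_{j_N}=\sum_{w_1,\dots,w_N}c_{j_1,w_1}\cdots c_{j_N,w_N}\;w_1\cdots w_N=\sum_\mu c^\mu\,p_{\underline j,\mu},\qquad p_{\underline j,\mu}\in\mathcal F,
\end{equation}
where $c^\mu=\prod c_{j,w}^{\mu_{j,w}}$ runs over the monomials of degree $N$ in the $c_{j,w}$. Each exponent lies between $0$ and $N$, so there are at most $(N+1)^{s_D}$ such monomials. Every word occurring in $p_{\underline j,\mu}$ has length $\sum\mu_{j,w}|w|$, so $p_{\underline j,\mu}$ is homogeneous of this degree, which is at least $N$. Since $\tau<1$, the nonzero $p_{\underline j,\mu}$ satisfy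
\[
\sum_{\underline j,\mu}\tau^{\deg p_{\underline j,\mu}}\le k^N(N+1)^{s_D}\tau^N=(k\tau)^N(N+1)^{s_D},
\]
and the right side tends to $0$ as $N\to\infty$. Choose $N_D\ge2$ such that for $N=N_D$ it is less than $2^{-D}(d\tau-1)$, and let $E_D$ be the set of nonzero $p_{\underline j,\mu}$ for $N=N_D$.

Let $E=\bigcup_DE_D$ and let $A$ be the quotient of $\mathcal F$ by the two-sided ideal generated by $E$. All elements of $E$ have degree at least $2$, and $\sum_{p\in E}\tau^{\deg p}<\sum_{D\ge1}2^{-D}(d\tau-1)=d\tau-1$. By Lemma~\ref{lem:gs}, $A$ is infinite-dimensional. The images of the words in $W_D$ span $A_{\le D}$, so any $f_1,\dots,f_k\in A_{\le D}$ arise from $\tilde f_1,\dots,\tilde f_k$ by substituting scalars for the $c_{j,w}$ and passing to $A$. The same substitution in \eqref{eq:expand} with $N=N_D$ writes $f_{j_1}\cdots f_{j_N}$ as a linear combination of the images of the $p_{\underline j,\mu}$, which are zero.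
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $A$ and $N_D$ be as in Proposition~\ref{prop:alg}, and let $\mathfrak G=1+A_+$, filtered by the affine spaces $1+A_{\le D}$, each a closed subvariety of the next.

\emph{$\mathfrak G$ is an affine ind-group.} The formula $(1+f)(1+g)=1+f+g+fg$ shows that multiplication is a polynomial map $(1+A_{\le D})\times(1+A_{\le D'})\to1+A_{\le D+D'}$. Taking $f_1=\dots=f_k=f$ in the proposition gives $f^{N_D}=0$ for $f\in A_{\le D}$. So $1+f$ has the inverse $\sum_{0\le i<N_D}(-f)^i$, and inversion is a polynomial map $1+A_{\le D}\to1+A_{\le DN_D}$.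

\emph{Any $k$ elements lie in a unipotent algebraic subgroup.} Write them as $1+f_1,\dots,1+f_k$ with all $f_j\in A_{\le D}$, and let $B$ be the nonunital subalgebra generated by $f_1,\dots,f_k$. Products of $N_D$ or more of the $f_j$ vanish, so $B$ is spanned by the finitely many products of length $1,\dots,N_D-1$. Thus $B\subset A_{\le DN_D}$, and any product of $N_D$ elements of $B$ is zero. The set $1+B$ is an affine subspace of $1+A_{\le DN_D}$, hence closed, and the formulas for product and inverse show that it is a subgroup. So $1+B$ is an affine algebraic subgroup containing the given elements. It is unipotent, because it acts faithfully on $\mathbb K\oplus B$ by left multiplication and $1+b$ acts as the identity plus a nilpotent operator.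

\emph{$\mathfrak G$ is not nested.} Denote the images of $x_1,\dots,x_d$ in $A$ by the same letters, and let $\Gamma$ be the subgroup generated by $1+x_1,\dots,1+x_d$. If $\mathfrak G$ were nested, these $d$ elements would lie in one algebraic subgroup, and so $\Gamma\subset1+A_{\le D}$ for some $D$. The linear span of $\Gamma$ is closed under multiplication and contains $1$ and all $x_i$, so it equals $A$. Then the infinite-dimensional space $A$ would be contained in $\mathbb K\oplus A_{\le D}$, which is finite-dimensional. This is a contradiction.
\end{proof}

The last paragraph of the proof shows that in this group the condition fails at the first possible size: any $k$ elements lie in an algebraic subgroup, but the $k+1$ elements $1+x_1,\dots,1+x_{k+1}$ do not. For $k=1$ the theorem shows that commutativity cannot be dropped from Corollary~\ref{cor:comm}.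

\begin{thebibliography}{9}

\bibitem{KZ}
Hanspeter Kraft and Mikhail Zaidenberg,
\emph{Automorphism groups of affine varieties and their Lie algebras},
arXiv:2403.12489 (2024).

\bibitem{Milne}
Milne, \emph{Algebraic Groups}.

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
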